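# Normal ultrafilters are Tukey minimal

## 1. A guess carried from $\omega$ to a measurable cardinal

An ultrafilter $U$ can be viewed as a directed partial order: its elements are the sets in $U$, and a smaller set counts as "further along". The Tukey order compares two such orders by their cofinal structure alone. For ultrafilters over $\omega$ there is a theorem of Todorcevic, in Raghavan–Todorcevic: if $U$ is Ramsey and $W$ is a nonprincipal ultrafilter over $\omega$ with $W\le_T U$, then $W\equiv_T U$. So Ramsey ultrafilters are minimal.

Now replace $\omega$ by a measurable cardinal $\kappa$ and "Ramsey" by "normal". The answer one would first guess is that the same thing happens: *a normal ultrafilter over $\kappa$ is minimal in the Tukey order among nonprincipal $\kappa$-complete ultrafilters over $\kappa$.* This is the minimality conjecture of Tom Benhamou and Natasha Dobrinen, "Cofinal types of ultrafilters over measurable cardinals", arXiv:2304.07214 (2023). We shall see that this guess is right, and provable in ZFC. A more specific guess, about *why* it should be right, turns out to be wrong, and seeing it fail tells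 us where to look for the proof.

Before testing anything we fix the definitions.

**Tukey order.** Let $P,Q$ be posets. A function $f:Q\to P$ is *cofinal* if for every cofinal $X\subseteq Q$ the image $f''X$ is cofinal in $P$. We write $P\le_T Q$ if there is a cofinal map $f:Q\to P$, and $P\equiv_T Q$ if $P\le_T Q$ and $Q\le_T P$. The relation $\le_T$ is transitive, since cofinal maps compose. Products of posets carry the coordinatewise order.

An ultrafilter $U$ is ordered by $\supseteq$, so $B\le B'$ means $B\supseteq B'$. A family $\mathcal X\subseteq U$ is bounded in $U$ iff some $Y\in U$ is contained in every member of $\mathcal X$, that is, iff $\bigcap\mathcal X\in U$.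

Two small examples. If $P$ has a greatest element, then $P\le_T Q$ for every nonempty $Q$, by the constant map to that element. A principal ultrafilter has a greatest element in this order (the singleton that generates it), which is why only nonprincipal ultrafilters are interesting here. Second, let $\mu$ be a regular uncountable cardinal. Then $\omega$ and $\mu$, with their usual orders, are Tukey incomparable. To see this, use the reformulation in Lemma A below: a Tukey reduction of $P$ to $Q$ is the same as a map $P\to Q$ that sends unbounded sets to unbounded sets. A map $\omega\to\mu$ has countable, hence bounded, image, although $\omega$ is unbounded in itself. A map $\mu\to\omega$ has a fiber of size $\mu$, which is unbounded in $\mu$ and has a one-point image.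

**Normal ultrafilters.** Throughout, $\kappa$ is an uncountable measurable cardinal; recall that $\kappa$ is then strongly inaccessible. An ultrafilter is *$\kappa$-complete* if it is closed under intersections of fewer than $\kappa$ members. A *normal* ultrafilter over $\kappa$ is a nonprincipal $\kappa$-complete ultrafilter $U$ over $\kappa$ that is closed under diagonal intersections:
$$X_\gamma\in U\ (\gamma<\kappa)\quad\Longrightarrow\quad\{\beta<\kappa:\ \forall\gamma<\beta\ \ \beta\in X_\gamma\}\in U.\tag{1}$$
Two consequences are used freely. A set of size $<\kappa$ is a union of fewer than $\kappa$ singletons, so it is not in $U$; in particular $\kappa\setminus(\gamma+1)\in U$ for each $\gamma<\kappa$. And if $h(\beta)<\beta$ for all $\beta$ in a set of $U$, then $h$ is constant on a set in $U$: otherwise each $X_\gamma=\{\beta:h(\beta)\ne\gamma\}$ is in $U$, and by (1) there is $\beta$ with $h(\beta)<\beta$ and $h(\beta)\neq\gamma$ for every $\gamma<\beta$, which is absurd.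

**Rudin–Keisler order.** For an ultrafilter $W$ on $I$ and a function $h$ on $I$, let $h_*W=\{X:h^{-1}[X]\in W\}$. We write $D\le_{RK}W$ if $D=h_*W$ for some $h$. For example, if $U$ is normal and $e(\alpha)=\alpha+1$, then $e_*U\le_{RK}U$. The ultrafilter $e_*U$ contains the set of successor ordinals, so it is not normal: the function $\alpha+1\mapsto\alpha$ is regressive on that set and is not constant on any set in $e_*U$, because it is injective there and sets in $e_*U$ have more than one point.

## 2. Tukey reductions into an ultrafilter are monotone maps

A cofinal map is an unwieldy object. The next three lemmas replace it by something one can compute with.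

**Lemma A (Schmidt).** $P\le_TQ$ iff there is a map $g:P\to Q$ that sends unbounded subsets of $P$ to unbounded subsets of $Q$.

*Proof.* Let $f:Q\to P$ be cofinal and $p\in P$. There is $q\in Q$ such that $f(q')\ge p$ for all $q'\ge q$. If not, then above every $q$ there is $q'$ with $f(q')\not\ge p$; these $q'$ form a cofinal set whose image contains nothing above $p$, so the image is not cofinal. Let $g(p)$ be such a $q$. If $g''A$ has an upper bound $q$, then $f(q)\ge p$ for all $p\in A$, so $A$ is bounded.

Conversely, given $g$ and $q\in Q$, the set $\{p:g(p)\le q\}$ has bounded image, so it is bounded; let $f(q)$ be an upper bound. If $X\subseteq Q$ is cofinal and $p\in P$, pick $q\in X$ with $q\ge g(p)$; then $f(q)\ge p$. $\square$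

**Lemma B.** If $D$ is an ultrafilter, $Q$ is a poset and $D\le_TQ$, then there is $f:Q\to D$ that is monotone ($q\le q'\Rightarrow f(q)\supseteq f(q')$) and has cofinal range (for every $E\in D$ there is $q$ with $f(q)\subseteq E$). Conversely, a monotone map with cofinal range is a cofinal map.

*Proof.* Take $g:D\to Q$ from Lemma A and put
$$f(q)=\bigcap\{X\in D:\ g(X)\le q\},$$
where the empty intersection is the whole underlying set. The family $\{X:g(X)\le q\}$ has image bounded by $q$, so it is bounded in $D$, which says precisely that $f(q)\in D$. If $q\le q'$, the family for $q'$ contains the family for $q$, so $f(q)\supseteq f(q')$. Finally $f(g(X))\subseteq X$, so the range is cofinal.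

For the converse, let $X\subseteq Q$ be cofinal and $E\in D$. Choose $q$ with $f(q)\subseteq E$, then $q'\in X$ with $q'\ge q$. Then $f(q')\subseteq f(q)\subseteq E$. $\square$

The converse part, with the same proof, holds for monotone maps with cofinal range between any two posets. When $Q$ is itself an ultrafilter $U$, monotonicity reads
$$B\subseteq B'\ \Longrightarrow\ f(B)\subseteq f(B')\qquad(B,B'\in U).\tag{2}$$

**Lemma C.** If $D\le_{RK}W$, then $D\le_TW$.

*Proof.* Let $D=h_*W$ and $g(X)=h^{-1}[X]$ for $X\in D$. If $g''\mathcal X$ is bounded, then $h^{-1}[\bigcap\mathcal X]=\bigcap_{X\in\mathcal X}h^{-1}[X]\in W$, so $\bigcap\mathcal X\in D$ and $\mathcal X$ is bounded. So $g$ sends unbounded families to unbounded families. $\square$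

## 3. Three tests: Rudin–Keisler images, the Fubini square, the limit-point map

**Rudin–Keisler images.** The easiest way to be Tukey below $U$ is to be RK below it. Let $U$ be normal and let $W=h_*U$ be nonprincipal. Then $h$ is not constant on any set in $U$, so $X_\gamma=\{\beta:h(\beta)\ne h(\gamma)\}\in U$ for every $\gamma$. By (1), the set $A=\{\beta:\forall\gamma<\beta\ h(\beta)\neq h(\gamma)\}$ is in $U$, and $h$ is injective on $A$. Inverting $h$ on $h[A]\in W$ gives $U\le_{RK}W$, so $W\equiv_TU$. The guess survives. We record what was shown:
$$\text{if $U$ is normal, every function on $\kappa$ is constant or injective on a set in }U.\tag{3}$$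

This suggests a sharper guess and, with it, the first approach to the conjecture that a sensible person would try: *show that $W\le_TU$ implies $W\le_{RK}U$, by reading off a function $h$ from the monotone map $f:U\to W$, and finish as above.*

**The Fubini square.** This is where that approach stops. For $U$ normal let
$$U\otimes U=\{Z\subseteq\kappa\times\kappa:\ \{\alpha:Z_\alpha\in U\}\in U\},\qquad Z_\alpha=\{x:(\alpha,x)\in Z\}.$$
It is a nonprincipal $\kappa$-complete ultrafilter, and a bijection transports it to $\kappa$. Put $f(B)=\{(\alpha,\beta)\in B\times B:\alpha<\beta\}$ for $B\in U$. For $\alpha\in B$ the section $f(B)_\alpha=B\setminus(\alpha+1)$ is in $U$, so $f(B)\in U\otimes U$, and $f$ is monotone. Its range is cofinal: given $Z\in U\otimes U$, let $A=\{\alpha:Z_\alpha\in U\}$, let $X_\alpha=Z_\alpha$ for $\alpha\in A$ and $X_\alpha=\kappa$ otherwise, and let $B=\{\beta\in A:\forall\alpha<\beta\ \beta\in X_\alpha\}\in U$. If $\alpha<\beta$ are in $B$, then $\beta\in X_\alpha=Z_\alpha$, so $f(B)\subseteq Z$. Hence $U\otimes U\le_TU$.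

But $U\otimes U\not\le_{RK}U$. Suppose $U\otimes U=h_*U$ with $h:\kappa\to\kappa\times\kappa$. By (3), $h$ is constant or injective on a set in $U$; it is injective on some $A\in U$, since $U\otimes U$ is nonprincipal. Let $p$ be the first projection. By (3) applied to $p\circ h$ there is $A'\subseteq A$ in $U$ on which $p\circ h$ is constant or injective, and then $p$ is constant or injective on $h[A']\in U\otimes U$. A set on which $p$ is constant has only one nonempty section, and a set on which $p$ is injective has sections with at most one point; neither kind of set is in $U\otimes U$.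

So the sharper guess is false: no function $h$ of this kind can be read off from $f$ in general. The original guess is not harmed, because $p_*(U\otimes U)=U$, hence $U\le_TU\otimes U$. The lesson concerns direction: we should aim to prove $U\le_{RK}W$, not $W\le_{RK}U$.

**The limit-point map.** For the third test, let $U$ and $D$ be any normal ultrafilters over $\kappa$ and try to witness $D\le_TU$ with
$$f(B)=\{\gamma<\kappa:\ \gamma\text{ is a limit ordinal},\ \gamma>0,\ \sup(B\cap\gamma)=\gamma\}.$$
This is a closed unbounded set, hence in $D$ (a normal ultrafilter contains every closed unbounded set), and $f$ is monotone. But its range is not cofinal. Indeed $\min f(B)$ is the supremum of the first $\omega$ elements of $B$, so it has cofinality $\omega$; and the set of $\gamma$ of cofinality $\omega$ is not in $D$. If it were, choose for each such $\gamma$ an increasing sequence $\langle c_n(\gamma):n<\omega\rangle$ with supremum $\gamma$. Each $c_n$ is regressive, so it is constant on a set in $D$. On the intersection of these countably many sets all $c_n$ are constant, so that set has only one point, which is impossible.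 Thus the set of $\gamma$ whose cofinality is not $\omega$ lies in $D$ and contains no $f(B)$.

Keep two features of this failure in mind. Whether $\gamma\in f(B)$ is decided by $B\cap\gamma$, and the trouble is at the *minimum* of $f(B)$. The proof shows that both features are general.

## 4. The derived normal ultrafilter, and the reduction to two normal ultrafilters

We want $U\le_{RK}W$ for an unknown $W\le_TU$. Some normal ultrafilter always lies RK below $W$, by a textbook fact about ultrapowers. For a nonprincipal countably complete ultrafilter $W$ on $I$, let $j_W:V\to M_W$ be the ultrapower embedding into the transitive collapse of the ultrapower.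

**Lemma D.** Let $W$ be a nonprincipal countably complete ultrafilter on a set $I$ and $\lambda=\mathrm{crit}(j_W)$. Then $\lambda$ is measurable and is the largest cardinal such that $W$ is $\lambda$-complete. If $\pi:I\to\lambda$ satisfies $[\pi]_W=\lambda$ (such a $\pi$ exists), then
$$D_W:=\pi_*W=\{X\subseteq\lambda:\lambda\in j_W(X)\}$$
is a normal ultrafilter over $\lambda$, and $D_W\le_{RK}W$. If $W$ is $\kappa$-complete, nonprincipal and over $\kappa$, then $\lambda=\kappa$.

*Proof.* Let $\lambda'$ be the largest cardinal such that $W$ is $\lambda'$-complete. It exists: $W$ is not $|I|^+$-complete, as $\bigcap_{x\in I}(I\setminus\{x\})=\emptyset$, and if $W$ is $\mu$-complete for all $\mu$ below a limit cardinal, it is complete at that limit. It is uncountable. Write $j=j_W$.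

If $\alpha<\lambda'$, then $j(\alpha)=\alpha$, by induction on $\alpha$: if $[u]<j(\alpha)$, then $u$ takes values below $\alpha$ on a set in $W$, so by $\lambda'$-completeness it is constant with some value $\beta<\alpha$ on a set in $W$, and $[u]=j(\beta)=\beta$. Next, by maximality there are $Y_\xi\in W$ $(\xi<\lambda')$ with $Y=\bigcap_\xi Y_\xi\notin W$. For $x\notin Y$ let $h(x)$ be the least $\xi$ with $x\notin Y_\xi$, and let $h(x)=0$ for $x\in Y$. Since $I\setminus Y\in W$ and $h^{-1}[\{\xi\}]\setminus Y\subseteq I\setminus Y_\xi$, no fiber of $h$ is in $W$. By $\lambda'$-completeness $\{x:h(x)\ge\alpha\}\in W$ for all $\alpha<\lambda'$, so $\lambda'\le[h]_W<j(\lambda')$. Hence $\lambda'$ is the critical point: $\lambda'=\lambda$. Since $\lambda<j(\lambda)$, the ordinal $\lambda$ is represented by some $\pi:I\to\lambda$.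

By Łoś, $\pi^{-1}[X]\in W$ iff $[\pi]_W\in j(X)$ iff $\lambda\in j(X)$. So the two descriptions of $D_W$ agree. It is an ultrafilter over $\lambda$, nonprincipal because $\lambda\notin j(\{\xi\})=\{\xi\}$. It is $\lambda$-complete: for $\mu<\lambda$ we have $j(\langle X_\xi:\xi<\mu\rangle)=\langle j(X_\xi):\xi<\mu\rangle$. It is normal: if $X_\xi\in D_W$ for $\xi<\lambda$, then $\lambda\in j(\vec X)_\xi=j(X_\xi)$ for all $\xi<\lambda$, which says that $\lambda$ belongs to $j$ of the diagonal intersection. So $\lambda$ is measurable. Finally, a nonprincipal ultrafilter over $\kappa$ is not $\kappa^+$-complete, so if it is $\kappa$-complete, then $\lambda=\kappa$. $\square$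

For example, if $W$ is normal over $\kappa$, then $[\mathrm{id}]_W=\kappa$. Indeed a regressive function is constant on a set in $W$, so $[u]<[\mathrm{id}]$ gives $[u]<\kappa$, and $[\mathrm{id}]\ge\kappa$ since $\kappa\setminus\alpha\in W$ for all $\alpha<\kappa$. Thus we may take $\pi=\mathrm{id}$, and $D_W=W$.

Here are the main statements.

**Theorem 1.** If $U,D$ are normal ultrafilters over $\kappa$ and $D\le_TU$, then $D=U$.

**Theorem 2 (minimality conjecture).** Let $U$ be a normal ultrafilter over $\kappa$. If $W$ is a nonprincipal $\kappa$-complete ultrafilter over $\kappa$ with $W\le_TU$, then $U\le_{RK}W$, and hence $W\equiv_TU$.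

*Proof of Theorem 2 from Theorem 1.* By Lemma D, $D_W$ is a normal ultrafilter over $\kappa$ and $D_W\le_{RK}W$. By Lemma C, $D_W\le_TW\le_TU$. Theorem 1 gives $D_W=U$. So $U\le_{RK}W$, and $U\le_TW$ by Lemma C. $\square$

Everything now rests on Theorem 1: two different normal ultrafilters are never Tukey comparable.

## 5. What $B\cap\gamma$ can and cannot decide

Let $f:U\to D$ be monotone with cofinal range. For the limit-point map, the statement $\gamma\in f(B)$ depended only on $B\cap\gamma$. Let us try to force this in general, by shrinking to sets $B$ inside one suitable $A\in U$.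

Fix $\gamma$ and a possible initial part $s\subseteq\gamma$. Either $\gamma\in f(s\cup X)$ for every $X\in U$, and then $s$ alone forces $\gamma$ into the value; or there is $X_{s,\gamma}\in U$ with $\gamma\notin f(s\cup X_{s,\gamma})$. In the second case monotonicity keeps $\gamma$ out of $f(B)$ for each $B\in U$ with $B\subseteq s\cup X_{s,\gamma}$. There are only $2^{|\gamma|}<\kappa$ parts $s$, so $X_\gamma=\bigcap_sX_{s,\gamma}\in U$. A diagonal intersection then yields $A\in U$ such that every $\beta\in A$ with $\beta>\gamma$ lies in $X_\gamma$. So if $B\subseteq A$ and $B\cap\gamma=s$, all of $B$ is inside $s\cup X_{s,\gamma}$, except possibly one point: $\gamma$ itself. The diagonal intersection says nothing about whether $\gamma\in X_\gamma$.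

This gap is real. If $D=U$ and $f(B)=B$, then $\gamma\in f(B)$ iff $\gamma\in B$. No $s\subseteq\gamma$ forces $\gamma$ in, since one may take $X=\kappa\setminus\{\gamma\}$. So $B\cap\gamma$ does not decide $\gamma\in f(B)$ on any $A\in U$.

The way past this point is the hypothesis $D\ne U$. It gives disjoint sets $A_0\in U$ and $C\in D$. If we use only $B\subseteq A_0$ and ask only about $\gamma\in C$, then $\gamma\notin B$ and the missing point is not there. Asking only about $\gamma\in C$ costs nothing, because $C\in D$.

After that, $f$ is coded by sets $F_\gamma\subseteq\mathcal P(\gamma)$, and we look at minima. For $D$-many $\gamma$ there will be a string $s_\gamma\subseteq\gamma$ that puts $\gamma$ in but whose initial parts put in no earlier point of $C$. Normality of $D$ makes these strings cohere, so that they are all initial parts of a single $T\subseteq\kappa$. For two such ordinals $\delta<\gamma$, the string $s_\gamma$ then extends $s_\delta$, so it has already put $\delta$ in. That is the contradiction. For the limit-point map this is easy to see. There $s\subseteq\gamma$ forces $\gamma$ in iff $\sup s=\gamma$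 (take $X$ disjoint from $\gamma$), and no earlier limit point occurs iff $s$ has order type $\omega$. A single $T$ cannot have $T\cap\delta$ cofinal in $\delta$ and $T\cap\gamma$ cofinal in $\gamma$, both of order type $\omega$, when $\delta<\gamma$: a set of order type $\omega$ with supremum $\gamma$ meets $\delta$ in a finite set.

## 6. Proof of Theorem 1: decision below $\gamma$, first entries, coherence

Suppose $D\neq U$ and $D\le_TU$. Fix $A_0\in U$ with $C:=\kappa\setminus A_0\in D$. By Lemma B fix $f:U\to D$ with cofinal range satisfying (2).

**Step 1. Decision below $\gamma$.** The purpose is to find $A\in U$ such that, for $B\subseteq A$ and $\gamma\in C$, the statement $\gamma\in f(B)$ depends only on $B\cap\gamma$. For $\gamma<\kappa$ let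
$$F_\gamma=\{s\subseteq\gamma:\ \gamma\in f(s\cup X)\ \text{for all }X\in U\}.$$
For $s\subseteq\gamma$ with $s\notin F_\gamma$ choose $X_{s,\gamma}\in U$ with $\gamma\notin f(s\cup X_{s,\gamma})$, and let $X_\gamma$ be the intersection of these sets over all $s\subseteq\gamma$ with $s\notin F_\gamma$ (if there is no such $s$, let $X_\gamma=\kappa$). Since $2^{|\gamma|}<\kappa$ and $U$ is $\kappa$-complete, $X_\gamma\in U$. By normality of $U$,
$$A=\{\beta\in A_0:\ \forall\gamma<\beta\ \ \beta\in X_\gamma\}\in U.$$
We claim:
$$\text{if }B\in U,\ B\subseteq A,\ \gamma\in C,\ \text{ then }\ \gamma\in f(B)\iff B\cap\gamma\in F_\gamma.\tag{4}$$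
Put $s=B\cap\gamma$. If $s\in F_\gamma$, take $X=B$ in the definition of $F_\gamma$: $\gamma\in f(s\cup B)=f(B)$. Now let $s\notin F_\gamma$. Since $\gamma\in C$, we have $\gamma\notin A_0$, so $\gamma\notin B$. Hence $B=s\cup(B\setminus(\gamma+1))$. Every $\beta\in B\setminus(\gamma+1)$ is in $A$ and above $\gamma$, so $\beta\in X_\gamma\subseteq X_{s,\gamma}$. Thus $B\subseteq s\cup X_{s,\gamma}$, and by monotonicity $f(B)\subseteq f(s\cup X_{s,\gamma})$, which does not contain $\gamma$.

**Step 2. First entries are $D$-large.** The purpose is to show that $D$-many $\gamma$ can occur as the first point of $C$ to be forced in by some string. Let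
$$S=\{\gamma\in C:\ \exists s\in F_\gamma\ \ \forall\delta\in C\cap\gamma\quad s\cap\delta\notin F_\delta\}.$$
We claim $S\in D$. Suppose not. Then $C\setminus S\in D$, and since $f$ has cofinal range there is $B\in U$ with $f(B)\subseteq C\setminus S$. Replacing $B$ by $B\cap A$ makes $f(B)$ only smaller, so we may assume $B\subseteq A$. The set $f(B)$ is in $D$, hence nonempty; let $\gamma=\min f(B)$. Then $\gamma\in C$. Put $s=B\cap\gamma$. By (4), $s\in F_\gamma$. If $\delta\in C\cap\gamma$, then $\delta\notin f(B)$ by minimality of $\gamma$, so by (4) $s\cap\delta=B\cap\delta\notin F_\delta$. Hence $\gamma\in S$, contradicting $f(B)\cap S=\emptyset$.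

**Step 3. Coherence.** The purpose is to make the witnessing strings initial parts of one set and so reach a contradiction. For $\gamma\in S$ choose a witness $s_\gamma$:
$$s_\gamma\in F_\gamma,\qquad s_\gamma\cap\delta\notin F_\delta\ \text{ for all }\delta\in C\cap\gamma.\tag{5}$$
Let $T=\{\xi<\kappa:\{\gamma\in S:\xi\in s_\gamma\}\in D\}$. For each $\xi$ the set
$$E_\xi=\{\gamma\in S:\ \xi\in s_\gamma\Leftrightarrow\xi\in T\}$$
is in $D$: if $\xi\in T$ it is $\{\gamma\in S:\xi\in s_\gamma\}$, and if $\xi\notin T$ it is the complement of that set in $S$. By normality of $D$,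
$$E=\{\gamma\in S:\ \forall\xi<\gamma\ \ \gamma\in E_\xi\}\in D,$$
and since $s_\gamma\subseteq\gamma$, we have $s_\gamma=T\cap\gamma$ for every $\gamma\in E$. Take $\delta<\gamma$ in $E$. Then $\delta\in S\subseteq C$, so $\delta\in C\cap\gamma$, and
$$s_\gamma\cap\delta=T\cap\delta=s_\delta\in F_\delta,$$
which contradicts (5). This proves Theorem 1, and with it Theorem 2. $\blacksquare$

In ultrapower terms, $T$ is the subset of $\kappa$ represented in $M_D$ by $\gamma\mapsto s_\gamma$, and Step 3 uses that $j_D(T)\cap\kappa=T$.

Each ultrafilter's normality has its own task: that of $U$ is used in Step 1, to diagonalize over $\gamma$, and that of $D$ in Step 3, to glue the strings. The inequality $D\ne U$ is used once, to get $\gamma\notin B$.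

## 7. Ultrafilters on arbitrary sets, and the minimal Tukey types

In Theorem 2 the hypotheses that $W$ is $\kappa$-complete and lives on $\kappa$ can be dropped.

**Theorem 3.** Let $U$ be normal over $\kappa$ and let $W$ be any nonprincipal ultrafilter on any set $I$, with no completeness assumed. If $W\le_TU$, then $W$ is $\kappa$-complete, $U\le_{RK}W$ and $W\equiv_TU$.

*Proof.*

**Step 1. Completeness of $W$.** This makes Lemma D applicable. Let $g:W\to U$ send unbounded sets to unbounded sets (Lemma A). If $\mathcal X\subseteq W$ has size $<\kappa$ and $\bigcap\mathcal X\notin W$, then $\mathcal X$ is unbounded in $W$, so $g''\mathcal X$ is unbounded in $U$. But $g''\mathcal X$ has size $<\kappa$, so its intersection is in $U$ by $\kappa$-completeness, and it is bounded: a contradiction. So $W$ is $\kappa$-complete. Let $\lambda=\mathrm{crit}(j_W)$. By Lemma D, $\lambda\ge\kappa$, $D_W$ is normal over $\lambda$, and $D_W\le_TW\le_TU$.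

**Step 2. The critical point is $\kappa$.** This brings us back to normal ultrafilters over the same cardinal. Suppose $\lambda>\kappa$. Let $f:U\to D_W$ be as in Lemma B. Since $\lambda$ is measurable, it is inaccessible, so $|U|\le2^\kappa<\lambda$. By $\lambda$-completeness, $Z=\bigcap_{B\in U}f(B)\in D_W$. Since the range of $f$ is cofinal, $Z\subseteq E$ for every $E\in D_W$, so $Z\subseteq\bigcap D_W=\emptyset$. This is a contradiction, as $\emptyset\notin D_W$.

**Step 3. Conclusion.** Now $D_W$ is normal over $\kappa$ and $D_W\le_TU$, so $D_W=U$ by Theorem 1. Hence $U\le_{RK}W$, and $U\le_TW$ by Lemma C. $\blacksquare$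

Steps 1 and 2 use about $U$ only that it is a $\kappa$-complete ultrafilter over $\kappa$. We shall reuse them in that form.

**Corollary 4.** Among nonprincipal $\kappa$-complete ultrafilters over $\kappa$:

1. distinct normal ultrafilters are Tukey incomparable;
2. every ultrafilter is $\ge_{RK}$, hence $\ge_T$, some normal one;
3. $U\mapsto[U]_{\equiv_T}$ is a bijection from the normal ultrafilters over $\kappa$ onto the minimal Tukey types.

*Proof.* Part 1 is Theorem 1, and part 2 is Lemma D with Lemma C. In part 3, the values of the map are minimal by Theorem 2, and it is injective by part 1. If $W$ is Tukey minimal, then $D_W\le_TW$ implies $D_W\equiv_TW$, so the map is onto. $\square$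

## 8. Normal ultrafilters below products of $p$-points

The three steps of Section 6 do not need the ultrafilter on top to be normal, and they can be run for $\kappa$ many ultrafilters at once. The right class is the following.

**$p$-points.** A $\kappa$-complete nonprincipal $U$ over $\kappa$ is a *$p$-point* if every function $\kappa\to\kappa$ is constant or has all fibers of size $<\kappa$ on some set in $U$.

By (3), normal ultrafilters are $p$-points. The ultrafilter $e_*U$ of Section 1 is a $p$-point that is not normal: given $h$, the function $h\circ e$ is constant or injective on some $A\in U$, so $h$ is constant or injective on $e[A]\in e_*U$. On the other hand $U\otimes U$, transported to $\kappa$, is not a $p$-point. If the first projection is constant on a set, or has all fibers of size $<\kappa$ on it, then at most one section of the set is in $U$, so the set is not in $U\otimes U$.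

For a $p$-point $U$ fix $\pi_U:\kappa\to\kappa$ with $[\pi_U]_U=\kappa$. It is not constant on any set in $U$, since a function constant with value $\gamma$ on such a set represents $j_U(\gamma)=\gamma<\kappa$. So on some $X\in U$ all its fibers have size $<\kappa$. Changing $\pi_U$ to the identity off $X$ leaves $[\pi_U]_U$ the same and adds at most one point to each fiber, so we may assume that *all* fibers of $\pi_U$ have size $<\kappa$. Then $D_U=(\pi_U)_*U$, and for $\gamma<\kappa$ the set $\pi_U^{-1}[\gamma]=\{x:\pi_U(x)<\gamma\}$ has size $<\kappa$, by regularity of $\kappa$. For $e_*U$ with $U$ normal we may take $\pi(\alpha+1)=\alpha$ on successors and the identity elsewhere. If $[u]<[\pi]$, then $\alpha\mapsto u(\alpha+1)$ is regressive on a set in $U$, hence constant on one, so $[u]<\kappa$; and $[\pi]\geq\kappa$, since $\{x:\pi(x)\ge\alpha\}$ has a complement of size $<\kappa$ for each $\alpha<\kappa$. Here $D_{e_*U}=U$.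

The substitute for normality of $U$ is a diagonal intersection along $\pi_U$:
$$X_\gamma\in U\ (\gamma<\kappa)\quad\Longrightarrow\quad\{x:\ \forall\gamma<\pi_U(x)\ \ x\in X_\gamma\}\in U.\tag{6}$$
Indeed, by Łoś the conclusion says that $[\mathrm{id}]_U\in j_U(\vec X)_\gamma$ for all $\gamma<[\pi_U]_U=\kappa$. For such $\gamma$ we have $j_U(\gamma)=\gamma$, so $j_U(\vec X)_\gamma=j_U(X_\gamma)$, and $[\mathrm{id}]_U\in j_U(X_\gamma)$ because $X_\gamma\in U$.

**Theorem 5.** Let $U_i$ $(i<\kappa)$ be $p$-points over $\kappa$ and let $D$ be normal over $\kappa$. Then $D\le_T\prod_{i<\kappa}U_i$ iff $D=D_{U_i}$ for some $i$.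

*Proof.* For the direction from right to left, $D_{U_i}\le_TU_i$ by Lemma C, and $U_i\le_T\prod_iU_i$ because the $i$-th projection is monotone and onto.

For the other direction, suppose $D\ne D_{U_i}$ for all $i$ and $D\le_T\prod_iU_i$. Write $\pi_i=\pi_{U_i}$. By Lemma B let $f:\prod_iU_i\to D$ be monotone with cofinal range. Monotone now means: if $B_i\subseteq B_i'$ for all $i$, then $f(\vec B)\subseteq f(\vec B')$.

**Step 0. Separation and strings.** The purpose is to find the analogs of $A_0$, $C$ and of the strings $s\subseteq\gamma$. For each $i$ choose $A_i'\in D_{U_i}$ with $\kappa\setminus A_i'\in D$. By normality of $D$,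
$$C=\{\gamma:\ \forall i<\gamma\ \ \gamma\notin A_i'\}\in D,$$
and $A_i^0=\{x:\pi_i(x)\in A_i'\}\in U_i$. At stage $\gamma$ only coordinates $i<\gamma$, and in them only points $x$ with $\pi_i(x)<\gamma$, have been seen. So let
$$\Sigma_\gamma=\prod_{i<\gamma}\mathcal P(\pi_i^{-1}[\gamma]).$$
Each factor has size $<\kappa$, the supremum of these fewer than $\kappa$ sizes is $<\kappa$, and $\kappa$ is inaccessible; so $|\Sigma_\gamma|<\kappa$. For $\vec B\in\mathcal P(\kappa)^\kappa$ put
$$\vec B|\gamma=\langle B_i\cap\pi_i^{-1}[\gamma]:i<\gamma\rangle\in\Sigma_\gamma,$$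
and for $s\in\Sigma_\gamma$, $\delta<\gamma$ put $s|\delta=\langle s_i\cap\pi_i^{-1}[\delta]:i<\delta\rangle$; then $(\vec B|\gamma)|\delta=\vec B|\delta$. For $s\in\Sigma_\gamma$ and $\vec X\in\prod_iU_i$ let $s\vee\vec X\in\prod_iU_i$ have $i$-th coordinate $s_i\cup X_i$ if $i<\gamma$, and $X_i$ if $i\ge\gamma$.

**Step 1. Decision below $\gamma$.** The purpose is the analog of (4). Let
$$F_\gamma=\{s\in\Sigma_\gamma:\ \gamma\in f(s\vee\vec X)\ \text{for all }\vec X\in\textstyle\prod_iU_i\}.$$
For $s\in\Sigma_\gamma\setminus F_\gamma$ choose $\vec X^{s,\gamma}\in\prod_iU_i$ with $\gamma\notin f(s\vee\vec X^{s,\gamma})$, and let $X_i^\gamma=\bigcap_{s\in\Sigma_\gamma\setminus F_\gamma}X_i^{s,\gamma}$ (which is $\kappa$ if there is no such $s$). This is in $U_i$, since $|\Sigma_\gamma|<\kappa$. By (6), and by $\kappa$-completeness for the second part,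
$$A_i=\{x\in A_i^0:\ \forall\gamma<\pi_i(x)\ \ x\in X_i^\gamma\}\ \cap\ \bigcap_{\gamma\le i}X_i^\gamma\ \in U_i.$$
We claim: if $\vec B\in\prod_iU_i$ with $B_i\subseteq A_i$ for all $i$, and $\gamma\in C$, then
$$\gamma\in f(\vec B)\iff\vec B|\gamma\in F_\gamma.\tag{7}$$
Put $s=\vec B|\gamma$. If $s\in F_\gamma$, then $\gamma\in f(s\vee\vec B)=f(\vec B)$, because $s_i\subseteq B_i$ for $i<\gamma$. Let $s\notin F_\gamma$. We show that $B_i\subseteq(s\vee\vec X^{s,\gamma})_i$ for all $i$; by monotonicity this gives $\gamma\notin f(\vec B)$.

If $i\ge\gamma$, then $\gamma\le i$ and $B_i\subseteq A_i\subseteq X_i^\gamma\subseteq X_i^{s,\gamma}$ by the second part of the definition of $A_i$. If $i<\gamma$ and $x\in B_i\setminus s_i$, then $\pi_i(x)\ge\gamma$ by definition of $s_i$. Moreover $\pi_i(x)\in A_i'$ since $x\in A_i^0$, whereas $\gamma\notin A_i'$ since $\gamma\in C$ and $i<\gamma$. So $\pi_i(x)\ne\gamma$, hence $\pi_i(x)>\gamma$, and the first part of the definition of $A_i$ gives $x\in X_i^\gamma\subseteq X_i^{s,\gamma}$. This proves (7). As before, separation is used exactly to exclude the position $\pi_i(x)=\gamma$.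

**Step 2. First entries are $D$-large.** The purpose is to show that
$$S=\{\gamma\in C:\ \exists s\in F_\gamma\ \ \forall\delta\in C\cap\gamma\quad s|\delta\notin F_\delta\}$$
is in $D$. Otherwise $C\setminus S\in D$ and there is $\vec B$ with $f(\vec B)\subseteq C\setminus S$. Replacing each $B_i$ by $B_i\cap A_i$ we may assume $B_i\subseteq A_i$ for all $i$. Let $\gamma=\min f(\vec B)\in C$ and $s=\vec B|\gamma$. By (7), $s\in F_\gamma$. For $\delta\in C\cap\gamma$ we have $\delta\notin f(\vec B)$, so $s|\delta=\vec B|\delta\notin F_\delta$ by (7). Thus $\gamma\in S$, a contradiction.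

**Step 3. Coherence.** The purpose is to glue the witnesses into one sequence $\vec T$. For $\gamma\in S$ choose $s^\gamma\in F_\gamma$ with $s^\gamma|\delta\notin F_\delta$ for all $\delta\in C\cap\gamma$. For $i,x<\kappa$ let
$$T_i=\{x:\ \{\gamma\in S:\ i<\gamma,\ x\in s^\gamma_i\}\in D\},\qquad E_{i,x}=\{\gamma\in S:\ i<\gamma,\ (x\in s_i^\gamma\Leftrightarrow x\in T_i)\}.$$
Since $\{\gamma\in S:i<\gamma\}\in D$, each $E_{i,x}$ is in $D$, for the same reason as before. For $\xi<\kappa$ let
$$E_\xi=\bigcap\{E_{i,x}:\ i\le\xi,\ \pi_i(x)\le\xi\}.$$
For each $i\le\xi$ there are fewer than $\kappa$ points $x$ with $\pi_i(x)\le\xi$, so by regularity this is an intersection of fewer than $\kappa$ sets, and $E_\xi\in D$. By normality $E=\{\gamma\in S:\forall\xi<\gamma\ \gamma\in E_\xi\}\in D$.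

Let $\gamma\in E$, $i<\gamma$ and $\pi_i(x)<\gamma$. With $\xi=\max(i,\pi_i(x))<\gamma$ we get $\gamma\in E_\xi\subseteq E_{i,x}$, that is, $x\in s^\gamma_i\Leftrightarrow x\in T_i$. Since $s_i^\gamma\subseteq\pi_i^{-1}[\gamma]$, this shows $s^\gamma=\vec T|\gamma$. Now take $\delta<\gamma$ in $E$. Then $\delta\in C\cap\gamma$ and
$$s^\gamma|\delta=\vec T|\delta=s^\delta\in F_\delta,$$
contrary to the choice of $s^\gamma$. $\blacksquare$

**Corollary 6.** Let $U$ be a $p$-point over $\kappa$. Every nonprincipal ultrafilter $W$ (on any set) with $W\le_TU$ satisfies $D_U\le_{RK}W$. So the nonprincipal Tukey predecessors of $U$ have a least Tukey type, namely that of the normal ultrafilter $D_U$; and $U$ is Tukey minimal iff $U\le_TD_U$.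

*Proof.* By Steps 1 and 2 of the proof of Theorem 3, which used only that $U$ is a $\kappa$-complete ultrafilter over $\kappa$, the ultrafilter $W$ is $\kappa$-complete, $\mathrm{crit}(j_W)=\kappa$, and $D_W$ is a normal ultrafilter over $\kappa$ with $D_W\le_TW\le_TU$. Since $U\le_T\prod_{i<\kappa}U$ by projection, Theorem 5 with all $U_i=U$ gives $D_W=D_U$. Hence $D_U\le_{RK}W$ and $D_U\le_TW$. As $D_U\le_TU$ is itself a nonprincipal predecessor, its type is the least one. If $U$ is Tukey minimal, then $D_U\le_TU$ gives $U\le_TD_U$. Conversely, if $U\le_TD_U$ and $W\leq_T U$ is nonprincipal, then $U\le_TD_U\le_TW$. $\square$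

## 9. Fubini sums: Tukey below equals Rudin–Keisler below

The square $U\otimes U$ defeated the first approach in Section 3. We finish with a theorem that covers it and all its iterates. For ultrafilters $U,V_\alpha$ $(\alpha<\kappa)$ over $\kappa$ let
$$\sum_UV_\alpha=\{Z\subseteq\kappa\times\kappa:\ \{\alpha:Z_\alpha\in V_\alpha\}\in U\},$$
transported to $\kappa$ by a bijection; with all $V_\alpha=U$ this is $U\otimes U$. Let $\mathcal C$ be the smallest class of ultrafilters over $\kappa$ that contains all $p$-points (in particular all normal ultrafilters) and is closed under $\sum_UV_\alpha$ for $U,V_\alpha\in\mathcal C$, and under bijections of $\kappa$.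

**Theorem 7.** If $D$ is normal over $\kappa$ and $W\in\mathcal C$, then $D\le_TW\iff D\le_{RK}W$.

*Proof.* From right to left this is Lemma C. For the other direction we show, by induction on the generation of $W\in\mathcal C$:

$(*)$ If $D\not\le_{RK}W$, then $W\le_T\prod_{i\in J}U_i$ for some nonempty $J$ with $|J|\le\kappa$ and some $p$-points $U_i$ with $D\not\le_{RK}U_i$.

**Step 1. Why $(*)$ suffices.** The purpose is to connect $(*)$ with Theorem 5. Suppose $D\le_TW$ and $D\not\le_{RK}W$, and take $J$ and the $U_i$ from $(*)$. Choose a surjection $\sigma:\kappa\to J$ and a map $t:J\to\kappa$ with $\sigma(t(i))=i$. Then $\vec X\mapsto\langle X_{t(i)}:i\in J\rangle$ is a monotone map from $\prod_{k<\kappa}U_{\sigma(k)}$ onto $\prod_{i\in J}U_i$. So $D\le_TW\le_T\prod_{k<\kappa}U_{\sigma(k)}$, and Theorem 5 gives $D=D_{U_i}\le_{RK}U_i$ for some $i\in J$, a contradiction.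

**Step 2. $p$-points and bijections.** This is the base of the induction and its trivial case. If $W$ is a $p$-point, take the one-factor product $W$. If $W=b_*W'$ for a bijection $b$ and $(*)$ holds for $W'$, then $W\le_{RK}W'$ and $W'\le_{RK}W$. So $D\not\le_{RK}W$ implies $D\not\le_{RK}W'$, and the product obtained for $W'$ also works for $W$, since $W\le_TW'$.

**Step 3. A sum inherits $D\not\le_{RK}W$ to its parts.** This prepares the use of the induction hypothesis. Let $W=\sum_UV_\alpha$, where $(*)$ holds for $U$ and all $V_\alpha$, and let $D\not\le_{RK}W$. The transporting bijection does not matter, by Step 2, so we view $W$ as an ultrafilter on $\kappa\times\kappa$. The first projection gives $U\le_{RK}W$, so $D\not\le_{RK}U$. We claim that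
$$A=\{\alpha:\ D\not\le_{RK}V_\alpha\}\in U.$$
Otherwise $\kappa\setminus A\in U$. For $\alpha\notin A$ choose $h_\alpha:\kappa\to\kappa$ with $(h_\alpha)_*V_\alpha=D$, let $h_\alpha$ be constantly $0$ for $\alpha\in A$, and put $h(\alpha,x)=h_\alpha(x)$. For $E\subseteq\kappa$ we have $h^{-1}[E]\in W$ iff $\{\alpha:h_\alpha^{-1}[E]\in V_\alpha\}\in U$. If $E\in D$, this set of $\alpha$ contains $\kappa\setminus A$, so it is in $U$. If $E\notin D$, it is contained in $A$, so it is not in $U$. Hence $h_*W=D$ and $D\le_{RK}W$, a contradiction.

**Step 4. From a sum to a product.** The purpose is to bound $W$ by a product of its parts. Consider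
$$U\times\prod_{\alpha\in A}V_\alpha\to W,\qquad(B,\langle B_\alpha\rangle_{\alpha\in A})\mapsto\{(\alpha,x):\ \alpha\in A\cap B,\ x\in B_\alpha\}.$$
The value is in $W$, because $A\cap B\in U$ and its section at $\alpha\in A\cap B$ is $B_\alpha\in V_\alpha$. The map is monotone. Its range is cofinal: given $Z\in W$, let $B=\{\alpha\in A:Z_\alpha\in V_\alpha\}\in U$, let $B_\alpha=Z_\alpha$ for $\alpha\in B$ and $B_\alpha=\kappa$ for $\alpha\in A\setminus B$; the value is $\{(\alpha,x):\alpha\in B,\ x\in Z_\alpha\}\subseteq Z$. By Lemma B, $W\le_TU\times\prod_{\alpha\in A}V_\alpha$.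

**Step 5. From factors to $p$-points.** The purpose is to replace each factor by a product of $p$-points. First, if $P_k\le_TQ_k$ for all $k\in K$, then $\prod_kP_k\le_T\prod_kQ_k$. A subset of a product is bounded iff all its coordinate projections are bounded. So if $g_k:P_k\to Q_k$ are as in Lemma A and $Y\subseteq\prod_kP_k$ is unbounded, then some projection of $Y$ to $P_k$ is unbounded; its image under $g_k$ is unbounded in $Q_k$ and is the $k$-th projection of the image of $Y$ under the coordinatewise map. So that image is unbounded.

Now apply $(*)$ to $U$ and to each $V_\alpha$ with $\alpha\in A$. Each is Tukey below a product of at most $\kappa$ $p$-points, none of them RK above $D$. There are at most $\kappa$ factors in $U\times\prod_{\alpha\in A}V_\alpha$, so $W$ is Tukey below a product of at most $\kappa\cdot\kappa=\kappa$ $p$-points, none of them RK above $D$. This is $(*)$ for $W$. $\blacksquare$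

To see the theorem on an example, let $U$ and all $V_\alpha$ be normal and $W=\sum_UV_\alpha$. Then a normal $D$ satisfies $D\le_TW$ iff $D=U$ or $\{\alpha:D=V_\alpha\}\in U$. If $D=U$, use the first projection; if $D=V_\alpha$ for $U$-many $\alpha$, use $h(\alpha,x)=x$. Conversely, suppose neither holds. By Theorem 1 (with Lemma C), $D\le_{RK}V$ for a normal $V$ only if $D=V$. So $D\not\le_{RK}U$ and $A=\{\alpha:D\not\le_{RK}V_\alpha\}=\{\alpha:D\neq V_\alpha\}\in U$, and Step 4 puts $W$ Tukey below a product of at most $\kappa$ normal ultrafilters, all different from $D$. Repeating factors as in Step 1, Theorem 5 gives $D\not\le_TW$.
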